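
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The rectifiability theorem in a Carnot group\\ and in its product with the line}


\begin{abstract}
For an arbitrary Carnot group $\mathbb G$ we prove that the following three statements are equivalent: the rectifiability theorem for sets of finite $H$-perimeter holds in $\mathbb G$; it holds in $\mathbb G\times\mathbb R$; the subgraph of every $BV_H$ function on a bounded open subset of $\mathbb G$ has a rectifiable reduced boundary (property $\mathscr R$). This confirms two conjectures of Don, Massaccesi and Vittone. The equivalence follows from a statement about individual sets: a set $E\subset U\times I$ of finite $H$-perimeter, with $U\subset\mathbb G$ open and $I$ an open interval, is rectifiable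 if and only if almost every slice $E_t\subset U$ is.
\end{abstract}

\section{The question and the result}

\subsection{Sets of finite $H$-perimeter and rectifiability}

Let $M$ be a Carnot group: a simply connected nilpotent Lie group whose Lie algebra has a stratification $\mathfrak m=\mathfrak m_1\oplus\dots\oplus\mathfrak m_\kappa$ with $[\mathfrak m_1,\mathfrak m_i]=\mathfrak m_{i+1}$ for $i<\kappa$ and $[\mathfrak m_1,\mathfrak m_\kappa]=0$. We identify $M$ with $\mathbb R^n$ by exponential coordinates, so that $0$ is the identity. The dilation $\delta_r$, $r>0$, is the automorphism acting on $\mathfrak m_i$ as multiplication by $r^i$. Lebesgue measure $|\cdot|$ is a bi-invariant Haar measure, and $|\delta_r S|=r^{Q_M}|S|$, where $Q_M=\sum_i i\dim\mathfrak m_i$ is the homogeneous dimension. Fix a basis $X_1,\dots,X_\ell$ of the first layer $\mathfrak m_1$, viewed as left-invariant vector fields, and write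
\[
Df=(X_1f,\dots,X_\ell f)
\]
for the \emph{horizontal derivatives} of $f$, always in the sense of distributions. (For continuous $f$ with continuous $Df$ we also write $Xf$.) Fix a left-invariant distance $d$ on $M$ that is homogeneous, $d(\delta_rp,\delta_rq)=r\,d(p,q)$, and induces the topology of $M$. Let $B(p,r)$ be its open balls, and let $\mathcal H^k$ and $\mathcal S^k$ be the Hausdorff and the spherical Hausdorff measures of $d$.

Let $A\subset M$ be open. A function $u\in L^1(A)$ is in $BV_H(A)$ if $Du$ is an $\mathbb R^\ell$-valued measure with finite total variation in $A$. A measurable set $E$ has \emph{finite $H$-perimeter in $A$} if $D\chi_E$ is such a measure in $A$. We then write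
\[
\mu=|D\chi_E|,\qquad D\chi_E=\nu\,\mu,\qquad |\nu|=1,
\]
where $\mu$ is a finite measure on $A$, which plays the role of the surface measure of the boundary of $E$, and the Borel map $\nu$ plays the role of its inner normal.

A \emph{chart} is a set $\Sigma=\{q\in W: f(q)=0\}$, where $W\subset M$ is open, $f$ and $Xf$ are continuous on $W$, and $Xf\ne0$ on $W$; its horizontal normal is $\nu_\Sigma=Xf/|Xf|$. A $C^1_H$ \emph{hypersurface} is a set that is locally of this form. By Lindel\"of's theorem it is a countable union of charts. A set $R$ is \emph{$H$-rectifiable} if $\mathcal H^{Q_M-1}(R)<\infty$ and there are countably many $C^1_H$ hypersurfaces $\Sigma_i$ with $\mathcal H^{Q_M-1}(R\setminus\bigcup_i\Sigma_i)=0$. Its normal is $\nu_R=\nu_{\Sigma_i}$ on $R\cap\Sigma_i\setminus\bigcup_{j<i}\Sigma_j$; it is well defined up to sign $\mathcal H^{Q_M-1}$-a.e.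

\begin{definition}\label{def:rect}
A set $E$ of finite $H$-perimeter in $A$ is \emph{rectifiable in $A$} if
\begin{equation}\label{eq:rect}
D\chi_E=\nu_R\,\theta\,\mathcal S^{Q_M-1}\llcorner R\qquad\text{in }A
\end{equation}
for some $H$-rectifiable set $R\subset A$ and some positive $\theta\in L^1(R,\mathcal S^{Q_M-1})$. Since $\nu_R$ is defined up to sign, \eqref{eq:rect} means that it holds for a suitable measurable choice of the sign. The \emph{rectifiability theorem holds in $M$} if every set of finite $H$-perimeter in $M$ is rectifiable in $M$.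
\end{definition}

Formula \eqref{eq:rect} says that the boundary of $E$, which is defined only through distributional derivatives, is in fact carried by countably many $C^1_H$ hypersurfaces, with the right normals.

\subsection{Products with the line}

Let now $\mathbb G$ be a Carnot group with homogeneous dimension $Q$ and first-layer basis $X_1,\dots,X_m$. Then $\mathbb G\times\mathbb R$ is a Carnot group of homogeneous dimension $Q+1$. As basis of its first layer we take $X_1,\dots,X_m$ and $T=\partial_t$, and all the notions above are used in $\mathbb G\times\mathbb R$ with this basis and with a fixed homogeneous distance.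

If $\Omega\subset\mathbb G$ is bounded and open and $u\in BV_H(\Omega)$, the subgraph
\[
E_u=\{(x,t)\in\Omega\times\mathbb R: t<u(x)\}
\]
has finite $H$-perimeter in $\Omega\times\mathbb R$; this is a known fact. The group $\mathbb G$ is said to satisfy \emph{property $\mathscr R$} if, for every such $\Omega$ and $u$, the subgraph $E_u$ is rectifiable in $\Omega\times\mathbb R$.

We thus have three statements: one about all sets in $\mathbb G$, one about all sets in $\mathbb G\times\mathbb R$, and one about special sets in $\mathbb G\times\mathbb R$, the subgraphs. Don, Massaccesi and Vittone \cite{DMV} showed that the second implies the third and conjectured that both are equivalent to the first. We prove this.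

\begin{theorem}\label{thm:A}
For every Carnot group $\mathbb G$ the following are equivalent:
\begin{enumerate}
\item[(1)] the rectifiability theorem holds in $\mathbb G$;
\item[(2)] the rectifiability theorem holds in $\mathbb G\times\mathbb R$;
\item[(3)] $\mathbb G$ satisfies property $\mathscr R$.
\end{enumerate}
\end{theorem}

Theorem \ref{thm:A} compares the three statements and does not decide whether they are true for a given $\mathbb G$. The rectifiability theorem is known in every Carnot group of step $2$, so for these groups all three hold.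

To see what to expect, write $E_t=\{x:(x,t)\in E\}$ for the slice of $E\subset\mathbb G\times\mathbb R$ at height $t$. The slices of a cylinder $F\times I$, with $I$ a bounded interval, at heights $t\in I$ are all equal to $F$; the slices of a subgraph $E_u$ are the superlevel sets $\{u>t\}$, and if $u=\chi_F$ all those with $0<t<1$ are again $F$. So sets in $\mathbb G$ appear in (2) and (3) as slices, and one would guess that rectifiability of $E$ is the same as rectifiability of its slices. This is correct, set by set.

\begin{theorem}\label{thm:B}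
Let $U\subset\mathbb G$ be open, let $I\subset\mathbb R$ be an open interval, and let $E\subset U\times I$ be a Borel set of finite $H$-perimeter in $U\times I$. Then $E$ is rectifiable in $U\times I$ if and only if for a.e.\ $t\in I$ the slice $E_t$ is rectifiable in $U$.
\end{theorem}

Almost every slice has finite $H$-perimeter in $U$ (Lemma \ref{lem:slice}), so the statement makes sense. ``Almost every'' cannot be replaced by ``every'', because changing $E$ in the null set $U\times\{t_0\}$ changes $E_{t_0}$ arbitrarily.

\section{Two mechanisms, on small examples}\label{sec:ideas}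

Write $\nu=(\nu',\nu_T)$ for the normal of $E\subset\mathbb G\times\mathbb R$, with $\nu'\in\mathbb R^m$. The harder half of Theorem \ref{thm:B} passes from slices to $E$, and it is not obvious that slices know enough. For $U$ bounded, the set $E=U\times(-1,0)$ in $U\times(-1,1)$ has only the trivial slices $U$ and $\emptyset$, which do not see its boundary at all. In general, slices see the measure $|\nu'|\mu$ (Lemma \ref{lem:slice}), hence nothing where $\nu'=0$.

The proof works by blow-up. A \emph{half-space} is a set given by $\langle v,\cdot\rangle>0$ in the first-layer coordinates, with $v$ a unit vector. The criterion in Section \ref{sec:crit} says that $E$ is rectifiable exactly when at $\mu$-a.e.\ point $p$ the rescaled sets $E_{p,r}=\{q:p\,\delta_rq\in E\}$ converge as $r\to0$ to the half-space with normal $v=\nu(p)$. Two different mechanisms give this convergence, one where $\nu_T=0$ and the other where $\nu_T\neq0$. The sets in the examples below have locally finite $H$-perimeter, which is enough for a discussion near one point.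

\subsection*{Points with $\nu_T=0$: one slice determines the tangent}

The smallest case is $\mathbb G=\mathbb R$, $Q=1$, in the plane with coordinates $(x,t)$. Let $E=\{x>t^2\}$ and $p=(0,0)$, where $\nu=(1,0)$. The measure $\sigma=|\partial_t\chi_E|$ is carried by the parabola and, in terms of the parameter $t$, equals $2|t|\,dt$. For $0<s<r<1$ the slices $E_0=(0,\infty)$ and $E_s=(s^2,\infty)$ satisfy
\[
|(E_0\triangle E_s)\cap(-r,r)|=s^2=\sigma\big((-r,r)\times[0,s]\big).
\]
So $\sigma$ measures how fast the slice moves. In the square $B_r=(-r,r)^2$ we have $\sigma(B_r)=2r^2$, which is small compared with $r^Q=r$. Hence, at scale $r$, \emph{all} slices $E_s$, $|s|<r$, agree with the single slice $E_0$ up to an error that vanishes in the limit. The blow-up of $E$ is therefore $F'\times\mathbb R$ with $F'$ the blow-up of $E_0$, here $(0,\infty)\times\mathbb R$.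

In general the same happens because $\sigma=|\nu_T|\mu$, while $\mu(B(p,r))=O(r^Q)$ and $\nu_T$ is close to $\nu_T(p)=0$ on most of $B(p,r)$; so $\sigma(B(p,r))=o(r^Q)$. Blow-ups of $E$ at $(x,t)$ are then controlled by the blow-ups at $x$ of the one slice $E_t$, and the hypothesis on the slices applies. The condition $\nu_T(p)=0$ is needed: for $E=\{x>t\}$ at the origin $\sigma(B_r)=2r$, the slices move by an amount comparable with $r$, and the blow-up $\{x>t\}$ is not a cylinder.

\subsection*{Points with $\nu_T\ne0$: the algebra determines the tangent}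

At $\mu$-a.e.\ point $p$ every blow-up $F$ has constant normal $v=\nu(p)$, that is, $D\chi_F=v|D\chi_F|$. So $Y\chi_F=0$ for every horizontal left-invariant field $Y$ whose coefficient vector is orthogonal to $v$, and then also $[Y,Z]\chi_F=0$ for two such fields. Suppose that $\mathbb G$ has first layer spanned by $X_1,X_2$. If $v_T\ne0$, the fields annihilating $\chi_F$ include $X_1+a_1T$ and $X_2+a_2T$ for suitable $a_1,a_2$. Since $T$ is central, the brackets of these two fields are exactly the brackets of $X_1$ and $X_2$. So \emph{every} commutator annihilates $\chi_F$, and $F$ must be a half-space. If instead $v_T=0$, the fields orthogonal to $v$ are spanned by $T$ and one combination of $X_1,X_2$. They commute, and we learn nothing about $[X_1,X_2]$. The following example shows that this loss is real: where $\nu_T=0$, having constant normal does not force a tangent to be a half-space.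

\begin{example}\label{ex:engel}
On $\mathbb R^4$ consider the group law
\[
x\cdot y=\big(x_1+y_1,\ x_2+y_2,\ x_3+y_3+x_1y_2,\ x_4+y_4+x_1y_3+\tfrac12x_1^2y_2\big),
\]
the semidirect product of $\mathbb R$ and $\mathbb R^3$ given by the one-parameter group $e^{x_1N}$ with $Ne_2=e_3$, $Ne_3=e_4$, $Ne_4=0$. Its left-invariant fields $X_1=\partial_1$ and $X_2=\partial_2+x_1\partial_3+\frac12x_1^2\partial_4$ have $[X_1,X_2]=\partial_3+x_1\partial_4$ and $[X_1,[X_1,X_2]]=\partial_4$, and all other iterated brackets vanish or follow from these. So it is a Carnot group of step $3$ with first layer spanned by $X_1,X_2$. (The coordinates used here are not exponential, but Lebesgue measure is again a Haar measure and the first-layer coordinates are $x_1,x_2$.) Let $F=\{x_2+x_4>0\}$. Since $X_1(x_2+x_4)=0$ and $X_2(x_2+x_4)=1+\frac12x_1^2>0$, the set $F$ has constant normal $v=(0,1)$, and $0$ is in its boundary; but $F$ is not the half-space $\{x_2>0\}$. Likewise $F\times\mathbb R$ has constant normal $(0,1,0)$ and is not a half-space.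
\end{example}

\section{Preliminaries}\label{sec:prel}

Throughout, $M$ is a Carnot group with the notation of Section 1. Any two homogeneous left-invariant distances as above are bi-Lipschitz equivalent, by homogeneity and compactness of the unit sphere; closed balls are compact. When we consider a set $E$ of finite $H$-perimeter in $A$, only $E\cap A$ matters, and changing it by a null set does not affect $D\chi_E$. So all sets $E$ are taken Borel and contained in $A$, and $\nu$ is Borel with $|\nu|=1$ everywhere on $A$. The fields $X_j$ are divergence-free: $\int fX_j\varphi=-\int\varphi\,X_jf$ for smooth $f$ and $\varphi\in C_c^\infty$.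

\subsection{Half-spaces and blow-ups}

Let $\pi:M\to\mathbb R^\ell$ map $\exp Z$ to the coordinates of the first-layer part of $Z$. It is a homomorphism onto $(\mathbb R^\ell,+)$, and $X_j\langle v,\pi\rangle=v_j$ for $v\in\mathbb R^\ell$. For a unit vector $v$ let
\[
H_v=\{\langle v,\pi\rangle>0\}.
\]
Approximating $\chi_{H_v}$ by $\beta(\langle v,\pi\rangle)$ with $\beta$ smooth and nondecreasing, and using $D\beta(\langle v,\pi\rangle)=\beta'(\langle v,\pi\rangle)v$, we get
\[
D\chi_{H_v}=v\,\lambda_v,\qquad \lambda_v=|D\chi_{H_v}|,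
\]
where $\lambda_v$ is a locally finite measure carried by $\{\langle v,\pi\rangle=0\}$. It charges every neighborhood of $0$, since $\chi_{H_v}$ is not a.e.\ constant there. If $v_j\to v$, then $\chi_{H_{v_j}}\to\chi_{H_v}$ in $L^1_{loc}$, so $\lambda_{v_j}=v_j\cdot D\chi_{H_{v_j}}\to v\cdot D\chi_{H_v}=\lambda_v$ as distributions. As these are nonnegative measures, $\lambda_{v_j}\rightharpoonup\lambda_v$ weakly*.

For $p\in A$ and $r>0$ put $E_{p,r}=\{q:p\,\delta_rq\in E\}$. This set has finite $H$-perimeter in $\{q:p\,\delta_rq\in A\}$, which contains any given bounded set if $r$ is small; statements about the limit $r\to0$ on bounded sets are understood for such $r$. Since the $X_j$ are left-invariant and homogeneous of degree one, a change of variables shows that $D\chi_{E_{p,r}}$ is $r^{1-Q_M}$ times the image of $D\chi_E$ under $p\,\delta_rq\mapsto q$. In particular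
\begin{equation}\label{eq:scale}
|D\chi_{E_{p,r}}|(B(0,\rho))=r^{1-Q_M}\mu(B(p,r\rho))\qquad\text{if }B(p,r\rho)\subset A,
\end{equation}
and likewise for closed balls.

\subsection{First-order expansion}

We use two facts about a continuous $f$ on an open set $W$.
\begin{enumerate}
\item[(i)] If $X_1f,\dots,X_\ell f$ are continuous, then for every $Y=\sum_jb_jX_j$ the function $s\mapsto f(q\exp(sY))$ is $C^1$, as long as $q\exp(sY)$ stays in $W$, with derivative $\sum_jb_j(X_jf)(q\exp(sY))$.
\item[(ii)] If, for each $j$, $f$ is differentiable along the flow of $X_j$ with continuous derivative $g_j$, then $X_jf=g_j$ in distributions.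
\end{enumerate}
For both, let $Y\ne0$, let $\mathfrak e$ be a complement of $\mathbb RY$ in $\mathfrak m$ and use local coordinates $(z,s)\in\mathfrak e\times\mathbb R\mapsto q_0\exp(z)\exp(sY)$. In them $Y=\partial_s$, and, because right translation by $\exp(s_0Y)$ preserves Lebesgue measure, the Jacobian depends on $z$ only. So $Yf=g$ in $W$ means $\partial_sf=g$ in distributions in these coordinates. Then (i) follows by mollification, and (ii) by integrating by parts in $s$ and Fubini.

\begin{lemma}\label{lem:taylor}
If $f,Xf$ are continuous near $p$ and $f(p)=0$, then $r^{-1}f(p\,\delta_rq)\to\langle Xf(p),\pi(q)\rangle$ locally uniformly in $q$ as $r\to0$.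
\end{lemma}

\begin{proof}
By \cite[Lemma 1.40]{FS} there are $N,C$ depending only on $M$ such that every $q$ can be written as $q=\exp(Y_1)\cdots\exp(Y_N)$ with $Y_i=\sum_jb_{ij}X_j$ and $|b_{ij}|\le C\,d(0,q)$. Then $p\,\delta_rq=p\exp(rY_1)\cdots\exp(rY_N)$. Integrating the derivative given by (i) along the $N$ successive segments, all of which lie in $p\,\delta_r(K)$ for a fixed compact $K$ as long as $q$ stays bounded, we get
\[
f(p\,\delta_rq)=r\sum_i\sum_jb_{ij}\big(X_jf(p)+o(1)\big)
\]
with $o(1)$ uniform for bounded $q$. Since $\pi$ is a homomorphism, $\sum_ib_{ij}=\pi(q)_j$.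
\end{proof}

\subsection{Results from the literature}

\begin{enumerate}
\item[(P1)] \emph{Density bounds} (Ambrosio \cite{Amb}, in Ahlfors-regular spaces with a Poincar\'e inequality; this applies to Carnot groups with $Q_M\ge2$ and the Carnot--Carath\'eodory distance, hence, up to constants, to every homogeneous distance). If $E$ has finite $H$-perimeter in $M$, then for $\mu$-a.e.\ $p$
\begin{equation}\label{eq:dens}
0<\liminf_{r\to0}r^{1-Q_M}\mu(B(p,r))\le\limsup_{r\to0}r^{1-Q_M}\mu(B(p,r))<\infty .
\end{equation}
\item[(P2)] Sequences that are locally bounded in $BV_H$ are precompact in $L^1_{loc}$, and the coarea formula holds for $BV_H$ functions \cite{GN,FSSC96}. We only need this consequence of the latter: if $u\in BV_H(M)$, then $\{u>s\}$ has finite $H$-perimeter in $M$ for a.e.\ $s>0$.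
\item[(P3)] \emph{Whitney extension} (\cite[Theorem 2.14]{FSSC03}; see also \cite{VP}). Let $K\subset M$ be compact, and let $f:K\to\mathbb R$, $h:K\to\mathbb R^\ell$ be continuous with
\[
f(y)-f(x)-\langle h(x),\pi(x^{-1}y)\rangle=o(d(x,y))
\]
uniformly for $x,y\in K$ as $d(x,y)\to0$. Then there is $\tilde f:M\to\mathbb R$ with $\tilde f,X\tilde f$ continuous and $\tilde f=f$, $X\tilde f=h$ on $K$.
\item[(P4)] \emph{Densities} \cite[2.10.19]{Fed}. Let $\mu$ be a finite Borel measure on a Borel subset of $M$, extended by zero to $M$, let $k>0$, and let $S$ be a Borel set. If $\limsup_{r\to0}r^{-k}\mu(\overline{B(p,r)})\le C$ for all $p\in S$, then $\mu(S')\le C'\mathcal H^k(S')$ for Borel $S'\subset S$. If $\limsup_{r\to0}r^{-k}\mu(B(p,r))\ge c>0$ for all $p\in S$, then $\mathcal H^k(S')\le C'\mu(S')$ for Borel $S'\subset S$. \emph{Differentiation} \cite[2.8.17, 2.9]{Fed}: if $\limsup_{r\to0}\mu(B(p,2r))/\mu(B(p,r))<\infty$ for $\mu$-a.e.\ $p$, then $\mu$-a.e.\ point is a Lebesgue point of any $g\in L^1(\mu)$.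
\end{enumerate}

\emph{Localization.} Let $E$ have finite $H$-perimeter in an open set $A$, let $p\in A$, and let $\psi\in C_c^\infty(A)$, $0\le\psi\le1$, with $\psi=1$ near $p$. Then $D(\psi\chi_E)=\psi D\chi_E+\chi_ED\psi$, so $\psi\chi_E\in BV_H(M)$. By (P2), for a.e.\ $s\in(0,1)$ the set $\{\psi\chi_E>s\}=E\cap\{\psi>s\}$ has finite $H$-perimeter in $M$, and it coincides with $E$ near $p$. Thus:
\begin{equation}\label{eq:loc}
\begin{minipage}{0.83\textwidth}
every $p\in A$ has a neighborhood in which $E$ coincides with a set of finite $H$-perimeter in $M$.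
\end{minipage}
\end{equation}
Consequently, by Lindel\"of's theorem, \eqref{eq:dens} holds for $\mu$-a.e.\ $p\in A$ if $Q_M\ge2$.

\emph{The case $Q_M=1$.} Then $M=\mathbb R$, and $\chi_E$ jumps by $\pm1$ at each point of its jump set, so $\mu$ is a multiple of the counting measure on a finite set. In this case \eqref{eq:dens} holds at every point of that set, trivially.

\section{Tangent sets}\label{sec:tan}

Let $E$ have finite $H$-perimeter in the open set $A\subset M$. We call $p\in A$ a \emph{blow-up point} of $E$ if \eqref{eq:dens} holds at $p$ and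
\begin{equation}\label{eq:leb}
\lim_{r\to0}\frac1{\mu(B(p,r))}\int_{B(p,r)}|\nu-\nu(p)|\,d\mu=0 .
\end{equation}
By \eqref{eq:dens}, $\mu$ satisfies the doubling condition in (P4) at $\mu$-a.e.\ point; hence \emph{$\mu$-a.e.\ point of $A$ is a blow-up point}. A \emph{tangent} to $E$ at $p$ is a set $F\subset M$ with $E_{p,r_j}\to F$ in $L^1_{loc}(M)$ for some $r_j\to0$, where convergence of sets means convergence of characteristic functions. Tangents are considered up to null sets.

\begin{lemma}\label{lem:blow}
Let $p$ be a blow-up point of $E$. Every sequence $r_j\to0$ has a subsequence along which $E_{p,r_j}$ converges in $L^1_{loc}(M)$. If $E_{p,r_j}\to F$, then $|D\chi_{E_{p,r_j}}|\rightharpoonup|D\chi_F|$ weakly*, $D\chi_F=\nu(p)\,|D\chi_F|$, and $0\in\operatorname{supp}|D\chi_F|$.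
\end{lemma}

\begin{proof}
By \eqref{eq:scale} and \eqref{eq:dens}, for every $\rho$ the numbers $|D\chi_{E_{p,r_j}}|(B(0,\rho))$ are bounded for $j$ large, so (P2) gives the first claim. Let $E_{p,r_j}\to F$. Then $D\chi_{E_{p,r_j}}\rightharpoonup D\chi_F$, and after passing to a subsequence $|D\chi_{E_{p,r_j}}|\rightharpoonup\mu_\infty$. For every $\rho$ the total variation of $D\chi_{E_{p,r_j}}-\nu(p)|D\chi_{E_{p,r_j}}|$ on $B(0,\rho)$ is
\[
r_j^{1-Q_M}\int_{B(p,\rho r_j)}|\nu-\nu(p)|\,d\mu\longrightarrow0
\]
by \eqref{eq:leb} and the upper bound in \eqref{eq:dens}. Hence $D\chi_F=\nu(p)\mu_\infty$ and, as $|\nu(p)|=1$, $|D\chi_F|=\mu_\infty$. Since this limit is the same for all subsequences, no subsequence is needed. Finally, the lower bound in \eqref{eq:dens} gives $\mu_\infty(\overline{B(0,\rho)})\ge\limsup_jr_j^{1-Q_M}\mu(B(p,\rho r_j))>0$ for every $\rho>0$.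
\end{proof}

\begin{definition}
A blow-up point $p$ is \emph{flat} if $E_{p,r}\to H_{\nu(p)}$ in $L^1_{loc}(M)$ as $r\to0$. By Lemma \ref{lem:blow}, $p$ is flat if and only if $H_{\nu(p)}$ is the only tangent at $p$.
\end{definition}

The next lemma is the algebraic mechanism of Section \ref{sec:ideas}. Its hypothesis on $v$ cannot be dropped, by Example \ref{ex:engel}.

\begin{lemma}\label{lem:alg}
Let $F$ have locally finite $H$-perimeter in $M$ with $D\chi_F=v|D\chi_F|$, $|v|=1$, and $0\in\operatorname{supp}|D\chi_F|$. Suppose that the Lie algebra generated by $v^\perp=\{\sum_jb_jX_j:b\cdot v=0\}$ contains $[\mathfrak m,\mathfrak m]$. Then $F=H_v$ up to a null set.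
\end{lemma}

\begin{proof}
\emph{Invariance.} The left-invariant fields $Z$ with $Z\chi_F=0$ form a Lie algebra, because $[Y,Z]\chi_F=Y(Z\chi_F)-Z(Y\chi_F)$. It contains $v^\perp$, since $(\sum b_jX_j)\chi_F=(b\cdot v)|D\chi_F|$; by hypothesis it contains the ideal $\mathfrak n=v^\perp\oplus[\mathfrak m,\mathfrak m]$, which has codimension one. Put $N=\exp\mathfrak n=\{\langle v,\pi\rangle=0\}$. For $Z\in\mathfrak n$ and $\varphi\in C_c^\infty(M)$ let $\varphi_t(q)=\varphi(q\exp(-tZ))$, so that $\frac{d}{dt}\varphi_t=-Z\varphi_t$. Then
\[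
\frac{d}{dt}\int\chi_F(q\exp(tZ))\varphi(q)\,dq=\frac d{dt}\int\chi_F\varphi_t\,dq=-\int\chi_F\,Z\varphi_t\,dq=\langle Z\chi_F,\varphi_t\rangle=0 .
\]
So for every $n\in N$ we have $\chi_F(qn)=\chi_F(q)$ for a.e.\ $q$.

\emph{Reduction to one variable.} Let $V=\sum_jv_jX_j$. Every point is uniquely $\exp(sV)n$ with $n\in N$ and $s=\langle v,\pi\rangle$, and Haar measure is $ds\,dn$ for a suitably normalized Haar measure $dn$ on $N$. By the invariance and Fubini, for a.e.\ $s$ the function $n\mapsto\chi_F(\exp(sV)n)$ is a.e.\ equal to a constant $g(s)\in\{0,1\}$.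

\emph{Monotonicity.} Let $\varphi\in C_c^\infty(M)$, $\varphi\ge0$, and $\Phi(s)=\int_N\varphi(\exp(sV)n)\,dn$. Since
\[
\exp(sV)\,n\exp(tV)=\exp((s+t)V)\,\big(\exp(-tV)\,n\exp(tV)\big)
\]
and conjugation by $\exp(tV)$ preserves $dn$, the integral of $\varphi(\exp(sV)n\exp(tV))$ over $N$ is $\Phi(s+t)$; differentiating at $t=0$, the integral of $(V\varphi)(\exp(sV)n)$ over $N$ is $\Phi'(s)$. As $V\chi_F=v\cdot D\chi_F=|D\chi_F|$,
\[
0\le\int\varphi\,d|D\chi_F|=-\int\chi_F\,V\varphi\,dq=-\int g\,\Phi'\,ds .
\]
Every nonnegative $\Phi\in C_c^\infty(\mathbb R)$ arises in this way, from $\varphi(\exp(sV)n)=\Phi(s)\beta(n)$ with $\beta\in C_c^\infty(N)$, $\beta\ge0$ and $\int_N\beta=1$. So $g'\ge0$ in distributions, and $g$ agrees a.e.\ with a nondecreasing function with values in $\{0,1\}$. Hence $F=\{\langle v,\pi\rangle>a\}$ up to a null set, with $a\in[-\infty,\infty]$. Since $0\in\operatorname{supp}|D\chi_F|$, we have $a=0$.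
\end{proof}

\section{Rectifiability means flatness almost everywhere}\label{sec:crit}

We now show that \eqref{eq:rect} can be read off from the tangents. First we look at the part of $\mu$ that lies on a given chart.

\begin{lemma}\label{lem:chart}
Let $E$ have finite $H$-perimeter in $A$ and let $\Sigma$ be a chart. Then $\mu$-a.e.\ $p\in\Sigma\cap A$ is a flat point of $E$, and $\nu(p)=\pm\nu_\Sigma(p)$.
\end{lemma}

\begin{proof}
Let $\Sigma=\{q\in W:f(q)=0\}$; it is a Borel set. By (P4), $\mu$-a.e.\ $p\in\Sigma\cap A$ is a blow-up point and a Lebesgue point of $\chi_\Sigma$, so that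
\begin{equation}\label{eq:offchart}
\mu(B(p,r)\setminus\Sigma)=o\big(\mu(B(p,r))\big)=o(r^{Q_M-1}).
\end{equation}
Fix such $p$, let $F$ be a tangent along $r_j\to0$, and put $v=\nu_\Sigma(p)$. Let $O$ be a bounded open set whose closure does not meet $\{\langle v,\pi\rangle=0\}$. By Lemma \ref{lem:taylor}, $r_j^{-1}f(p\,\delta_{r_j}q)$ converges uniformly on $\overline O$ to $|Xf(p)|\langle v,\pi(q)\rangle$, which is bounded away from $0$ there. So for large $j$ the set $p\,\delta_{r_j}O$ lies in $W\cap A$ and does not meet $\Sigma$. Choosing $\rho$ with $O\subset B(0,\rho)$, we get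
\[
\begin{aligned}
|D\chi_F|(O)&\le\liminf_j|D\chi_{E_{p,r_j}}|(O)=\liminf_jr_j^{1-Q_M}\mu(p\,\delta_{r_j}O)\\
&\le\liminf_jr_j^{1-Q_M}\mu(B(p,\rho r_j)\setminus\Sigma)=0
\end{aligned}
\]
by \eqref{eq:offchart}. Thus $D\chi_F=0$ on the two sets $\{\pm\langle v,\pi\rangle>0\}$, which are open and connected (half-spaces of $\mathbb R^n$ in exponential coordinates). Since iterated brackets of the $X_j$ span $\mathfrak m$, all left-invariant derivatives of $\chi_F$ vanish there, and $\chi_F$ is a.e.\ constant on each of them. As $0\in\operatorname{supp}|D\chi_F|$, the two constants differ, so $F=H_v$ or $F=H_{-v}$. Comparing $D\chi_{H_{\pm v}}=\pm v\,\lambda_{\pm v}$ with $D\chi_F=\nu(p)|D\chi_F|$ gives $\nu(p)=\pm v$ and $F=H_{\nu(p)}$. So $H_{\nu(p)}$ is the only tangent at $p$.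
\end{proof}

\begin{proposition}\label{prop:crit}
Let $E$ have finite $H$-perimeter in the open set $A\subset M$. The following are equivalent:
\begin{enumerate}
\item[(a)] $E$ is rectifiable in $A$;
\item[(b)] there are countably many charts $\Sigma_i$ with $\mu(A\setminus\bigcup_i\Sigma_i)=0$;
\item[(c)] $\mu$-a.e.\ point of $A$ is a flat point of $E$.
\end{enumerate}
\end{proposition}

\begin{proof}
If $Q_M=1$, then $M=\mathbb R$ and $\mu$ is a multiple of the counting measure on a finite set $R$. Each point $p_0\in R$ is the chart $\{q-p_0=0\}$ and is flat, and \eqref{eq:rect} holds with $\theta$ constant. So (a), (b), (c) always hold. Let $Q_M\ge2$.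

\emph{(a)$\Rightarrow$(b).} By \eqref{eq:rect}, $\mu=\theta\,\mathcal S^{Q_M-1}\llcorner R$. The set $R$ is covered by countably many $C^1_H$ hypersurfaces, hence by countably many charts, up to an $\mathcal H^{Q_M-1}$-null set, which is $\mu$-null.

\emph{(b)$\Rightarrow$(c).} This is Lemma \ref{lem:chart} applied to each $\Sigma_i$.

\emph{(c)$\Rightarrow$(b).} We have normals and must produce hypersurfaces. The idea is to apply Whitney's theorem (P3) to $f=0$ and $h=\nu$ on large compact sets; what has to be checked is that points of such a set lie near each other's tangent planes.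

For $k\in\mathbb N$ let $g_k(p)=\sup_{0<r<1/k}\|\chi_{E_{p,r}}-\chi_{H_{\nu(p)}}\|_{L^1(B(0,2))}$. For fixed $r$ the norm is a Borel function of $p$ by Fubini; it is continuous in $r$, because dilations act continuously in $L^1_{loc}$, so the supremum may be taken over rational $r$, and $g_k$ is Borel. By (c), $g_k\to0$ $\mu$-a.e. By the theorems of Egorov and Lusin there are compact sets $K_i\subset A$ with $\mu(A\setminus\bigcup_iK_i)=0$, with $\nu|_{K_i}$ continuous, and with $g_k\to0$ uniformly on $K_i$. We claim that
\begin{equation}\label{eq:whit}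
\langle\nu(x),\pi(x^{-1}y)\rangle=o(d(x,y))\quad\text{uniformly for }x,y\in K_i,\ d(x,y)\to0 .
\end{equation}
If not, there are $\varepsilon>0$ and $x_j,y_j\in K_i$ with $r_j=d(x_j,y_j)\to0$, $r_j>0$, such that $z_j=\delta_{1/r_j}(x_j^{-1}y_j)$ satisfies $|\langle\nu(x_j),\pi(z_j)\rangle|\ge\varepsilon$. As $d(0,z_j)=1$ and $K_i$ is compact, we may assume that $z_j\to z$ with $d(0,z)=1$ and that $x_j$ converges in $K_i$; then $y_j$ has the same limit, and by continuity of $\nu|_{K_i}$ both $\nu(x_j)$ and $\nu(y_j)$ converge to the same unit vector $v$. Put $E_j=E_{x_j,r_j}$. Since $y_j\,\delta_{r_j}q=x_j\,\delta_{r_j}(z_jq)$, we have $E_{y_j,r_j}=z_j^{-1}E_j$. So we see the same set from two points, and the uniform convergence of $g_k$ on $K_i$ gives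
\[
E_j\to H_v\quad\text{and}\quad z_j^{-1}E_j\to H_v\qquad\text{in }L^1(B(0,2)).
\]
The second convergence says that the $L^1(B(z_j,2))$ distance between $E_j$ and $z_jH_v$ tends to $0$. Since $B(z,1)\subset B(z_j,2)$ for large $j$ and $z_jH_v\to zH_v$ in $L^1_{loc}$, we have $E_j\to zH_v$ in $L^1(B(z,1))$. As $B(z,1)\subset B(0,2)$, we conclude
\[
H_v=zH_v=\{\langle v,\pi\rangle>\langle v,\pi(z)\rangle\}\qquad\text{a.e.\ in }B(z,1).
\]
Every neighborhood of $z$ meets both $zH_v$ and its complement in positive measure, whereas $\langle v,\pi(z)\rangle\ne0$ would make $H_v$ full or empty near $z$. So $\langle v,\pi(z)\rangle=0$, contradicting $|\langle v,\pi(z)\rangle|=\lim_j|\langle\nu(x_j),\pi(z_j)\rangle|\ge\varepsilon$. This proves \eqref{eq:whit}.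

By (P3) there is $f_i$ on $M$ with $f_i,Xf_i$ continuous, $f_i=0$ and $Xf_i=\nu\neq0$ on $K_i$. So $K_i$ is contained in the chart $\{f_i=0\}\cap\{Xf_i\ne0\}$, and (b) follows.

\emph{(b) and (c)$\Rightarrow$(a).} Let $R_0\subset A\cap\bigcup_i\Sigma_i$ be a Borel set of flat points with $\mu(A\setminus R_0)=0$. For $p\in R_0$, Lemma \ref{lem:blow} gives $|D\chi_{E_{p,r}}|\rightharpoonup\lambda_{\nu(p)}$ as $r\to0$, so by \eqref{eq:scale}
\[
\begin{gathered}
c\le\lambda_{\nu(p)}(B(0,1))\le\liminf_{r\to0}r^{1-Q_M}\mu(B(p,r)),\\
\limsup_{r\to0}r^{1-Q_M}\mu(\overline{B(p,r)})\le\lambda_{\nu(p)}(\overline{B(0,1)})\le C,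
\end{gathered}
\]
where $c=\min_v\lambda_v(B(0,1))$ and $C=\max_v\lambda_v(\overline{B(0,1)})$. Since $v\mapsto\lambda_v$ is weakly* continuous, these are extrema of a lower and of an upper semicontinuous function on the compact unit sphere, so they are attained; thus $c>0$ and $C<\infty$. By (P4), $\mathcal H^{Q_M-1}(R_0)\le C'\mu(A)<\infty$, and $\mu$ and $\mathcal H^{Q_M-1}\llcorner R_0$ are mutually absolutely continuous. The same holds for $\mathcal S^{Q_M-1}\llcorner R_0$, which is comparable with $\mathcal H^{Q_M-1}\llcorner R_0$. By the Radon--Nikodym theorem, after removing from $R_0$ a null set we obtain $R$ with $\mu=\theta\,\mathcal S^{Q_M-1}\llcorner R$, $\theta>0$, and $\int_R\theta\,d\mathcal S^{Q_M-1}=\mu(A)<\infty$. The set $R$ is $H$-rectifiable, and $\nu_R=\pm\nu$ $\mu$-a.e.\ by Lemma \ref{lem:chart}. Choosing the sign so that $\nu_R=\nu$, we get \eqref{eq:rect}.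
\end{proof}

Condition (b) is local and does not mention the distance. This has the following consequences.

\begin{corollary}\label{cor:local}
\begin{enumerate}
\item[(i)] Whether $E$ is rectifiable in $A$ does not depend on the choice of the homogeneous distance.
\item[(ii)] If $E$ is rectifiable in $A$, it is rectifiable in every open subset of $A$. If $E$ has finite $H$-perimeter in $A$ and is rectifiable in each of countably many open sets covering $A$, it is rectifiable in $A$.
\item[(iii)] If the rectifiability theorem holds in $M$, then for every open $A\subset M$ every set of finite $H$-perimeter in $A$ is rectifiable in $A$.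
\end{enumerate}
\end{corollary}

\begin{proof}
(i) and (ii) are immediate from (a)$\Leftrightarrow$(b). For (iii), by \eqref{eq:loc} and Lindel\"of's theorem $A$ is covered by countably many open sets $W\subset A$ in each of which $E$ coincides with a set $E'$ of finite $H$-perimeter in $M$. By hypothesis $E'$ is rectifiable in $M$, so $E$ is rectifiable in $W$ by the first part of (ii). The second part of (ii) concludes.
\end{proof}

\section{Slicing}\label{sec:slice}

In this section $M=\mathbb G\times\mathbb R$, $U\subset\mathbb G$ is open, $I\subset\mathbb R$ is an open interval, $A=U\times I$, and $E\subset A$ is a Borel set of finite $H$-perimeter in $A$. Write $D'=(X_1,\dots,X_m)$ and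
\[
\nu=(\nu',\nu_T),\qquad D'\chi_E=\nu'\mu,\qquad T\chi_E=\nu_T\,\mu,\qquad \sigma=|T\chi_E|=|\nu_T|\,\mu .
\]
For $B\subset A$ let $B_t=\{x:(x,t)\in B\}$. Two facts are needed: the slices carry the measure $|\nu'|\mu$, and $\sigma$ controls the variation of $E_t$ with $t$.

\begin{lemma}\label{lem:slice}
For a.e.\ $t\in I$ the slice $E_t$ has finite $H$-perimeter in $U$. For every Borel set $B\subset A$,
\[
D'\chi_E(B)=\int_ID\chi_{E_t}(B_t)\,dt,\qquad(|\nu'|\mu)(B)=|D'\chi_E|(B)=\int_I|D\chi_{E_t}|(B_t)\,dt .
\]
\end{lemma}

\begin{proof}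
For $\varphi\in C_c^\infty(U;\mathbb R^m)$ put $\operatorname{div}\varphi=\sum_jX_j\varphi^j$. Recall that $F\subset U$ has finite $H$-perimeter in $U$ if and only if the supremum of $\int_F\operatorname{div}\varphi\,dx$ over $\Gamma=\{\varphi\in C_c^\infty(U;\mathbb R^m):|\varphi|\le1\}$ is finite, and that this supremum is then $|D\chi_F|(U)$. Since $C^1$ functions supported in a fixed compact set form a separable space, there is a countable family $(\varphi_i)_{i\ge1}\subset\Gamma$ such that every element of $\Gamma$ is the uniform limit, with first derivatives, of a sequence of $\varphi_i$'s supported in a fixed compact set. We may take $\varphi_1=0$. Put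
\[
V_N(t)=\max_{i\le N}\int_{E_t}\operatorname{div}\varphi_i\,dx\ge0 ,
\]
and let $P_1,\dots,P_N$ be a measurable partition of $I$ such that $\varphi_i$ attains the maximum on $P_i$. If $\eta_i\in C_c^\infty(I)$, $\eta_i\ge0$ and $\sum_i\eta_i\le1$, then $|\sum_i\eta_i(t)\varphi_i(x)|\le1$ and
\[
\sum_{i\le N}\int_A\chi_E\,\eta_i(t)\operatorname{div}\varphi_i(x)\,dx\,dt=-\sum_{i\le N}\int\eta_i\varphi_i\cdot dD'\chi_E\le|D'\chi_E|(A).
\]
For compact $J\subset I$, mollifications of $\chi_{P_i\cap J}$ are admissible as $\eta_i$ and converge to $\chi_{P_i\cap J}$ in $L^1$; so $\int_JV_N\,dt\le|D'\chi_E|(A)$. Letting $J\uparrow I$ and $N\to\infty$,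
\begin{equation}\label{eq:sl1}
\int_I\sup_{\varphi\in\Gamma}\int_{E_t}\operatorname{div}\varphi\,dx\,dt\le|D'\chi_E|(A)<\infty .
\end{equation}
Hence $E_t$ has finite $H$-perimeter in $U$ for a.e.\ $t$.

For each test function $\varphi$ the map $t\mapsto\int\varphi\cdot dD\chi_{E_t}=-\int_{E_t}\operatorname{div}\varphi\,dx$ is measurable. Taking limits, respectively countable suprema, of test functions, we see that $t\mapsto D\chi_{E_t}(O)$ and $t\mapsto|D\chi_{E_t}|(O)$ are measurable for open $O\subset U$. So $t\mapsto D\chi_{E_t}(B_t)$ and $t\mapsto|D\chi_{E_t}|(B_t)$ are measurable for $B=O\times J$ with $J\subset I$ Borel, and by a monotone class argument for all Borel $B\subset A$. Let $\lambda(B)$ and $\lambda'(B)$ be their integrals over $I$; they are finite by \eqref{eq:sl1}. For $\varphi\in C_c^\infty(U;\mathbb R^m)$ and $\eta\in C_c^\infty(I)$,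
\[
\int\varphi\eta\cdot d\lambda=\int_I\eta(t)\int\varphi\cdot dD\chi_{E_t}\,dt=-\int_A\chi_E\,\eta\operatorname{div}\varphi\,dx\,dt=\int\varphi\eta\cdot dD'\chi_E ,
\]
and linear combinations of such products are dense among test functions, so $\lambda=D'\chi_E$. Clearly $|\lambda|\le\lambda'$, while $\lambda'(A)\le|D'\chi_E|(A)=|\lambda|(A)<\infty$ by \eqref{eq:sl1}. Therefore $\lambda'=|\lambda|=|D'\chi_E|=|\nu'|\mu$.
\end{proof}

\begin{lemma}\label{lem:move}
There is a Borel set $N\subset I$ of Lebesgue measure zero such that for all $s<t$ in $I\setminus N$ and all open $V\subset U$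
\[
|(E_s\triangle E_t)\cap V|\le\sigma(V\times[s,t]).
\]
\end{lemma}

\begin{proof}
What matters is that one null set serves all $V$; for this we use countably many test functions. For an open set $V$ let $\Gamma_V=\{\varphi\in C_c^\infty(V):|\varphi|\le1\}$. Let $\mathcal D$ be the union of countable $L^1$-dense subsets of $\Gamma_W$, where $W$ runs over the finite unions of members of a countable basis of $U$. If $V\subset U$ is open and $\varphi\in\Gamma_V$, the support of $\varphi$ is covered by such a $W\subset V$; so $\mathcal D\cap\Gamma_V$ is $L^1$-dense in $\Gamma_V$.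

For $\varphi\in\mathcal D$ the function $g_\varphi(t)=\int_{E_t}\varphi\,dx$ is bounded, and its distributional derivative on $I$ is the finite measure $\kappa_\varphi(J)=\int_{U\times J}\varphi\,dT\chi_E$, because $\int g_\varphi\eta'\,dt=\int_A\chi_E\,T(\varphi\eta)=-\int\varphi\eta\,dT\chi_E$ for $\eta\in C_c^\infty(I)$. So there is a null set $N_\varphi$ with $g_\varphi(t)-g_\varphi(s)=\kappa_\varphi((s,t])$ for all $s<t$ in $I\setminus N_\varphi$. Let $N$ be a Borel null set containing $\bigcup_{\varphi\in\mathcal D}N_\varphi$. For $s<t$ in $I\setminus N$ and $\varphi\in\mathcal D\cap\Gamma_V$,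
\[
\Big|\int_V(\chi_{E_t}-\chi_{E_s})\varphi\,dx\Big|=|\kappa_\varphi((s,t])|\le\sigma(V\times[s,t]),
\]
and by density this holds for all $\varphi\in\Gamma_V$. The supremum over $\Gamma_V$ of the left-hand side is $|(E_s\triangle E_t)\cap V|$.
\end{proof}

\section{Proof of Theorem \ref{thm:B}}\label{sec:B}

We keep the notation of Section \ref{sec:slice}. Here $Q_M=Q+1$, so $\mu(B(p,r))=O(r^Q)$ at blow-up points. By Corollary \ref{cor:local}(i) we may use on $\mathbb G\times\mathbb R$ the homogeneous distance $\max\{d(x,y),|t-s|\}$, where $d$ is the distance on $\mathbb G$; its balls are $B((x,t),r)=B(x,r)\times(t-r,t+r)$.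

\subsection{From $E$ to its slices}

Suppose that $E$ is rectifiable in $A$. By Proposition \ref{prop:crit}, $\mu$ is concentrated on countably many charts $\Sigma_i=\{f_i=0\}\subset W_i$. A slice of $\Sigma_i$ is again a chart, except possibly at points where $X'f_i=(X_1f_i,\dots,X_mf_i)$ vanishes. These points do no harm: by Lemma \ref{lem:chart}, $\nu=\pm(X'f_i,Tf_i)/|(X'f_i,Tf_i)|$ $\mu$-a.e.\ on $\Sigma_i\cap A$, so $\nu'=0$ $\mu$-a.e.\ on $\Sigma_i\cap A\cap\{X'f_i=0\}$, and $|\nu'|\mu$ does not charge this set. Hence $|\nu'|\mu$ is concentrated on $\bigcup_i\Sigma_i^*$, where $\Sigma_i^*=\Sigma_i\cap\{X'f_i\ne0\}$. By Lemma \ref{lem:slice}, applied to $B=A\setminus\bigcup_i\Sigma_i^*$, for a.e.\ $t$ the measure $|D\chi_{E_t}|$ is concentrated on $\bigcup_i(\Sigma_i^*)_t$.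

Each $(\Sigma_i^*)_t$ is a chart in $\mathbb G$, given by $f_i(\cdot,t)$ on the open set $\{x:(x,t)\in W_i,\ X'f_i(x,t)\ne0\}$. Indeed, the flows of $X_1,\dots,X_m$ preserve $\mathbb G\times\{t\}$, so by fact (i) in Section \ref{sec:prel} the function $f_i(\cdot,t)$ is differentiable along them with the continuous derivatives $(X_jf_i)(\cdot,t)$, and by fact (ii) these are its distributional derivatives. Proposition \ref{prop:crit}, applied in $U\subset\mathbb G$, shows that $E_t$ is rectifiable in $U$ for a.e.\ $t$.

\subsection{From the slices to $E$}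

Suppose that $E_t$ is rectifiable in $U$ for a.e.\ $t\in I$. By Proposition \ref{prop:crit} it suffices to show that $\mu$-a.e.\ point of $A$ is flat. Since $\mu$-a.e.\ point is a blow-up point, we need only consider such points.

\subsubsection*{Points with $\nu_T(p)\ne0$}
Let $p$ be a blow-up point with $\nu_T(p)\ne0$, let $F$ be a tangent at $p$, and let $v=\nu(p)=(v_1,\dots,v_m,v_T)$. For $j\le m$ put $a_j=-v_j/v_T$; then $X_j+a_jT\in v^\perp$. Since $T$ is central, the iterated brackets of length at least $2$ of the fields $X_j+a_jT$ equal the same brackets of the $X_j$, and these span $[\mathfrak g,\mathfrak g]$, where $\mathfrak g$ is the Lie algebra of $\mathbb G$. This is also the commutator algebra of $\mathfrak g\oplus\mathbb RT$. So Lemmas \ref{lem:blow} and \ref{lem:alg} give $F=H_v$, and $p$ is flat. The hypothesis on the slices was not used: in any $\mathbb G\times\mathbb R$, every blow-up point with $\nu_T\ne0$ is flat.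

\subsubsection*{Points with $\nu_T(p)=0$}
\emph{Choice of the points.} We want the slice through $p=(x,t)$ to blow up to half-spaces at $x$. To turn the hypothesis, which concerns a.e.\ $t$ and $|D\chi_{E_t}|$-a.e.\ $x$, into a statement for $\mu$-a.e.\ $p$, we use a quantity that is visibly Borel in $(x,t)$. For $R\in\mathbb N$ and $(x,t)\in A$ let
\[
h_R(x,t)=\limsup_{r\to0}\ \min_{w\in\mathbb R^m,\,|w|=1}\big\|\chi_{(E_t)_{x,r}}-\chi_{H_w}\big\|_{L^1(B(0,R))},
\]
with $H_w\subset\mathbb G$ and $(E_t)_{x,r}=\{y:x\,\delta_ry\in E_t\}$. The norm is Borel in $(x,t)$ by Fubini and continuous in $(r,w)$; so rational $r$ and a countable dense set of $w$ suffice, and $h_R$ is Borel. By minimizing over $w$ we avoid selecting the normals of the slices measurably. By hypothesis and Proposition \ref{prop:crit} in $U$, for a.e.\ $t$ and $|D\chi_{E_t}|$-a.e.\ $x$ the point $x$ is flat for $E_t$, so $h_R(x,t)=0$. Lemma \ref{lem:slice} with $B=\{h_R>0\}$ gives $h_R=0$ $|\nu'|\mu$-a.e. With $N$ as in Lemma \ref{lem:move}, Lemma \ref{lem:slice} also gives $(|\nu'|\mu)(U\times N)=0$.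 Now on $\{\nu_T=0\}$ we have $|\nu'|=1$, so there $|\nu'|\mu$ \emph{is} $\mu$. Hence $\mu$-a.e.\ $p=(x,t)$ with $\nu_T(p)=0$ has the following properties:
\begin{equation}\label{eq:good}
p\text{ is a blow-up point},\qquad t\notin N,\qquad h_R(p)=0\ \text{ for all }R\in\mathbb N .
\end{equation}
Fix such a $p$, and let $F$ be a tangent at $p$, along $r_j\to0$.

\emph{The tangent is a cylinder.} By Lemma \ref{lem:blow}, $D\chi_F=(\nu'(p),0)\,|D\chi_F|$. So $T\chi_F=0$, hence $F=F'\times\mathbb R$ up to a null set, $D\chi_F=(D\chi_{F'}\otimes\mathcal L^1,0)$, where $\mathcal L^1$ is Lebesgue measure on $\mathbb R$, and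
\begin{equation}\label{eq:fprime}
D\chi_{F'}=\nu'(p)\,|D\chi_{F'}| .
\end{equation}
It remains to identify $F'$, which by Example \ref{ex:engel} cannot in general be done from \eqref{eq:fprime} alone.

\emph{The slices hardly move.} Fix $R\in\mathbb N$. Since $\nu_T(p)=0$, \eqref{eq:leb} and \eqref{eq:dens} give
\begin{equation}\label{eq:sigma}
\sigma(B(p,2Rr))=\int_{B(p,2Rr)}|\nu_T-\nu_T(p)|\,d\mu=o\big(\mu(B(p,2Rr))\big)=o(r^Q).
\end{equation}
The slice of $E_{p,r_j}$ at height $s$ is $(E_{t+r_js})_{x,r_j}$. For a.e.\ $s\in(-R,R)$ we have $t+r_js\notin N$ for all $j$, and $t\notin N$ by \eqref{eq:good}. So if $j$ is so large that $B(p,2Rr_j)\subset A$, Lemma \ref{lem:move} with $V=B(x,Rr_j)$ yields, for a.e.\ $s\in(-R,R)$,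
\[
\begin{aligned}
\big|\big((E_{t+r_js})_{x,r_j}\triangle(E_t)_{x,r_j}\big)\cap B(0,R)\big|
&=r_j^{-Q}\,\big|(E_{t+r_js}\triangle E_t)\cap B(x,Rr_j)\big|\\
&\le r_j^{-Q}\sigma(B(p,2Rr_j)),
\end{aligned}
\]
which tends to $0$ by \eqref{eq:sigma}, uniformly in $s$. Integrating over $s\in(-R,R)$ and using $E_{p,r_j}\to F'\times\mathbb R$ in $L^1(B(0,R)\times(-R,R))$, we obtain
\[
(E_t)_{x,r_j}\to F'\qquad\text{in }L^1(B(0,R)).
\]

\emph{Conclusion.} As $h_R(p)=0$, there are unit vectors $w_j\in\mathbb R^m$ with $\|\chi_{(E_t)_{x,r_j}}-\chi_{H_{w_j}}\|_{L^1(B(0,R))}\to0$. A subsequence of $w_j$ converges to a unit vector $w$, and $F'=H_w$ a.e.\ in $B(0,R)$. So in $B(0,R)$ we have $D\chi_{F'}=w\lambda_w$ with $\lambda_w(B(0,R))>0$, and \eqref{eq:fprime} forces $w=\nu'(p)$. Since $R\in\mathbb N$ is arbitrary, $F'=H_{\nu'(p)}$ and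
\[
F=H_{\nu'(p)}\times\mathbb R=H_{(\nu'(p),0)}=H_{\nu(p)} .
\]
So $H_{\nu(p)}$ is the only tangent at $p$, and $p$ is flat. This completes the proof of Theorem \ref{thm:B}. \qed

\section{Proof of Theorem \ref{thm:A}}\label{sec:A}

\emph{(1)$\Rightarrow$(2).} Let $E\subset\mathbb G\times\mathbb R$ have finite $H$-perimeter in $\mathbb G\times\mathbb R$; we may take $E$ Borel. By Lemma \ref{lem:slice}, for a.e.\ $t$ the slice $E_t$ has finite $H$-perimeter in $\mathbb G$, so by (1) it is rectifiable in $\mathbb G$. Theorem \ref{thm:B} with $U=\mathbb G$ and $I=\mathbb R$ shows that $E$ is rectifiable in $\mathbb G\times\mathbb R$.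

\emph{(2)$\Rightarrow$(3).} Let $\Omega\subset\mathbb G$ be bounded and open and $u\in BV_H(\Omega)$. Then $E_u$ has finite $H$-perimeter in the open set $\Omega\times\mathbb R$, and it is rectifiable there by Corollary \ref{cor:local}(iii) with $M=\mathbb G\times\mathbb R$. (In \cite{DMV} this implication is derived from a structure theorem for subgraphs.)

\emph{(3)$\Rightarrow$(1).} Let $E\subset\mathbb G$ be a Borel set of finite $H$-perimeter in $\mathbb G$. For $k\in\mathbb N$ let $\Omega=B(0,k)$ and $u=\chi_E|_\Omega\in BV_H(\Omega)$. By property $\mathscr R$, $E_u$ is rectifiable in $\Omega\times\mathbb R$, hence so is $E_u\cap(\Omega\times(0,1))$ in $\Omega\times(0,1)$, by Corollary \ref{cor:local}(ii). For every $t\in(0,1)$ the slice of $E_u$ at height $t$ is $\{x\in\Omega:\chi_E(x)>t\}=E\cap\Omega$. By Theorem \ref{thm:B} with $U=\Omega$ and $I=(0,1)$, $E$ is rectifiable in $B(0,k)$. As $k$ is arbitrary, $E$ is rectifiable in $\mathbb G$ by Corollary \ref{cor:local}(ii). \qed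

\begin{remark}
Since $(E_u)_t=\{u>t\}$, Theorem \ref{thm:B} gives for each single (Borel) function $u\in BV_H(\Omega)$, with $\Omega\subset\mathbb G$ bounded and open: $E_u$ is rectifiable in $\Omega\times\mathbb R$ if and only if $\{u>t\}$ is rectifiable in $\Omega$ for a.e.\ $t$. Moreover, the step (3)$\Rightarrow$(1) uses property $\mathscr R$ only for characteristic functions on balls, so $\mathscr R$ is equivalent to its restriction to such functions.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Amb} L. Ambrosio, Adv. Math. 159 (2001), 51--67.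

\bibitem{DMV} Sebastiano Don, Annalisa Massaccesi and Davide Vittone, \emph{Rank-one theorem and subgraphs of BV functions in Carnot groups}, arXiv:1712.02242 (2017).

\bibitem{Fed} Federer, Sections 2.8.17, 2.9 and 2.10.19.

\bibitem{FS} Folland and Stein, \emph{Hardy spaces on homogeneous groups}, Lemma 1.40.

\bibitem{FSSC96} Franchi, Serapioni and Serra Cassano, 1996.

\bibitem{FSSC03} Franchi, Serapioni and Serra Cassano, J. Geom. Anal. 13 (2003), Theorem 2.14.

\bibitem{GN} Garofalo and Nhieu, CPAM 49 (1996).

\bibitem{VP} Vodop'yanov and Pupyshev, Sib. Math. J. (2006).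

\end{thebibliography}

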